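# A Cantor set in $\mathbb C^2$ whose rational and polynomial hulls coincide and have interior

## 1. A star-shaped superlevel set cut by spherical shells

Let $N\ge 2$. We shall build in $\mathbb C^N$ a compact set
$$K=\{z\in D:\tau(z)\ge 0\},$$
where $D$ is compact and $\tau$ is a continuous real function, together with countably many open shells $\{|\rho_k|<\delta_k\}$, each a thin neighborhood of a sphere $\{\rho_k=0\}$ of large radius. Then we cut the shells out of $K$ and keep
$$X_0=K\setminus\bigcup_k\{|\rho_k|<\delta_k\}.$$
Three demands are made at once.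

- (A) Any two points of $\mathbb C^N$ lie strictly on opposite sides of some sphere $\{\rho_k=0\}$.
- (B) For each $n$, the function $\tau$ agrees on the first $n$ closed shells (inside $D$) with a smooth function that is strictly plurisubharmonic there. So inside the shells, $K$ is locally a superlevel set of a strictly plurisubharmonic function.
- (C) $K$ is star-shaped: $sK\subset K$ for every $s\in[0,1]$.

Here is what this is for. By (A), $X_0$ is totally disconnected: the shells separate any two of its points. By (B) and the maximum principle, the zero set of a polynomial cannot meet $K$ only inside the shells, so if it meets $K$ then it meets $X_0$. By (C), if it meets the polynomial hull $\widehat K$ then it already meets $K$. Together: every polynomial with a zero on $\widehat K$ has a zero on $X_0$. A set as thin as $X_0$ is met by every algebraic hypersurface that meets the fat set $\widehat K$.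

This answers the following question. Izzo ("No topological condition implies equality of polynomial and rational hulls", arXiv:1806.06160, 2018) has a Cantor set in $\mathbb C^3$ whose polynomial and rational hulls are nontrivial and coincide. Does a Cantor set with these properties exist in $\mathbb C^2$? The answer is yes.

## 2. Polynomial and rational hulls

**Definition (hulls).** For a compact $X\subset\mathbb C^N$, the polynomial hull is
$$\widehat X=\{z\in\mathbb C^N:|p(z)|\le\max_X|p|\ \text{ for every holomorphic polynomial }p\},$$
and the rational hull is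
$$h_r(X)=\{z\in\mathbb C^N:p(z)\in p(X)\ \text{ for every holomorphic polynomial }p\}.$$
A hull is nontrivial if it is strictly larger than $X$. A Cantor set is a subset of $\mathbb C^N$ homeomorphic to the standard middle-thirds Cantor set.

Since $p(z)\in p(X)$ says exactly that $p-p(z)$ has a zero on $X$, the rational hull is the set of $z$ such that every polynomial vanishing at $z$ has a zero on $X$. This is the form we use. If $p(z)\in p(X)$ then $|p(z)|\le\max_X|p|$, so $X\subset h_r(X)\subset\widehat X$. Both hulls grow when $X$ grows.

**Example (torus).** Let $T=\{|z_1|=|z_2|=1\}\subset\mathbb C^2$. Testing with $p=z_1$ and $p=z_2$ shows that a point of $h_r(T)$ has $|z_1|=|z_2|=1$, so $h_r(T)=T$. But $\widehat T$ is the closed bidisc: the polynomials $z_1,z_2$ show $\widehat T\subset\{|z_1|,|z_2|\le1\}$, and the one-variable maximum principle, applied in $z_1$ and then in $z_2$, gives the other inclusion. So the two hulls may differ greatly.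

**Example (dimension one).** In $\mathbb C$, the polynomial $p(z)=z$ shows $h_r(X)=X$ for every compact $X$. So $X\subsetneq h_r(X)$ is impossible for $N=1$; the question starts at $N=2$.

Call $K\subset\mathbb C^N$ star-shaped if $sK\subset K$ for all $s\in[0,1]$. A nonempty star-shaped set contains $0$. Balls centered at $0$ are star-shaped; the torus is not.

Here are the results. Write $Rf(z)=\frac{d}{dt}\big|_{t=1}f(tz)$ for the radial derivative.

**Theorem 1.** There is a Cantor set $X\subset\mathbb C^2$ with $X\subsetneq h_r(X)=\widehat X$; moreover $\widehat X\supset\{|z|^2\le7/8\}$.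

**Theorem 2.** Let $N\ge2$ and let $\tau_0\in C^\infty(\mathbb C^N,\mathbb R)$ satisfy:

- $D:=\{\tau_0\ge-1\}$ is compact, and $\tau_0(0)>1/2$;
- $R\tau_0\le0$ everywhere, and $R\tau_0<0$ on $\{|\tau_0|\le1\}$.

Then there are a star-shaped compact set $K$ with $\{\tau_0\ge\frac12\}\subset K\subset\{\tau_0\ge-\frac12\}$ and a Cantor set $X\subset K$ such that $h_r(X)=\widehat X=\widehat K$.

**Theorem 2 implies Theorem 1.** Take $N=2$ and $\tau_0=4(1-|z|^2)$. Then $D=\{|z|^2\le5/4\}$ and $\tau_0(0)=4$. Also $R\tau_0=-8|z|^2\le0$, which is negative on $\{|\tau_0|\le1\}=\{3/4\le|z|^2\le5/4\}$. Since $\{\tau_0\ge\frac12\}=\{|z|^2\le7/8\}$, we get $\widehat X\supset K\supset\{|z|^2\le7/8\}$. A Cantor set contains no ball, so $\widehat X\ne X$.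

The function $\tau_0$ of Theorem 2 is the first approximation to the $\tau$ of Section 1. We keep the ball case $\tau_0=4(1-|z|^2)$ as running example.

## 3. The Levi form and the maximum principle on a hypersurface

For a smooth real $f$ put
$$\mathcal L_f(z;v)=\sum_{j,k}f_{z_j\bar z_k}(z)\,v_j\bar v_k,\qquad \partial f(v)=\sum_jf_{z_j}v_j .$$

**Definition (strictly psh).** $f$ is strictly psh at $z$ if $\mathcal L_f(z;v)>0$ for all $v\ne0$.

For example $\mathcal L_{|z|^2}(z;v)=|v|^2$, while a real-linear functional $l$ has $\mathcal L_l=0$, since all its second derivatives vanish. If $\varphi$ is a holomorphic map from a disc, the chain rule gives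
$$\Delta(f\circ\varphi)=4\,\mathcal L_f(\varphi;\varphi').\tag{1}$$

For a polynomial $p$, let $Z(p)$ be its zero set.

**Lemma 1.** Let $N\ge2$, let $p$ be a nonconstant polynomial, $U\subset\mathbb C^N$ open, and $f\in C^\infty(U,\mathbb R)$ strictly psh at every point of $U$. Then $f|_{Z(p)\cap U}$ has no local maximum.

*Proof.* Suppose $f|_{Z(p)\cap U}$ has a local maximum at $z_1$. Shrink $U$ so that $f\le f(z_1)$ on $Z(p)\cap U$. We first find a nonconstant holomorphic map $\varphi$ from the unit disc $\mathbb D$ to $Z(p)\cap U$ with $\varphi(0)=z_1$. Since $N\ge2$, there is an affine complex $2$-plane through $z_1$; use coordinates $(x,y)$ on it with $z_1=(0,0)$, and let $q$ be the restriction of $p$, so $q(0,0)=0$. If $q\equiv0$, a small disc in the $x$-axis will do. If $q\not\equiv0$, change coordinates linearly so that $q(0,y)\not\equiv0$. By Puiseux's theorem there are $d\ge1$ and a holomorphic $\psi$ near $0$ with $\psi(0)=0$ and $q(t^d,\psi(t))=0$. The map $t\mapsto(t^d,\psi(t))$ is nonconstant, and after rescaling $t$ it maps $\mathbb D$ into $U$.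

Now let $u=f\circ\varphi$. By (1), $\Delta u=4\mathcal L_f(\varphi;\varphi')\ge0$, with strict inequality off the discrete set $\{\varphi'=0\}$. So $u$ is subharmonic, and it has a maximum at $0$. By the maximum principle $u$ is constant, hence $\Delta u\equiv0$, a contradiction. $\square$

**Example (sphere).** Let $S=\{|z|=1\}\subset\mathbb C^N$, $N\ge2$. Then $h_r(S)=\widehat S=\{|z|\le1\}$. First, if $|w|>1$, the polynomial $z\mapsto\langle z,w\rangle/|w|$ has modulus at most $1$ on $S$ and value $|w|>1$ at $w$, so $\widehat S\subset\{|z|\le1\}$. Next let $|z_0|<1$ and $p(z_0)=0$. If $p\equiv0$ it vanishes on $S$. Otherwise $p$ is nonconstant; suppose it has no zero on $S$. Then $Z(p)\cap\{|z|\le1\}$ is compact, nonempty and contained in the open ball, so $|z|^2$ has on it a maximum point $z_1$ with $|z_1|<1$. This is a local maximum of $|z|^2$ on $Z(p)\cap\{|z|<1\}$, contrary to Lemma 1. So $\{|z|\le1\}\subset h_r(S)$.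

In the sphere example the part removed from the ball is the open ball, where the strictly psh function $|z|^2$ blocks a compact piece of hypersurface. We want to do the same when the removed part is a union of shells.

## 4. Complex tangent lines: why the ball itself cannot be cut

The first thing to try is to take $K$ to be the closed unit ball $B\subset\mathbb C^2$ and cut shells out of it. Take
$$\rho(z)=\tfrac12-\operatorname{Re}z_1+\tfrac1{10}|z|^2=\tfrac1{10}\bigl(|z-(5,0)|^2-20\bigr),$$
whose zero set is the sphere of center $(5,0)$ and radius $\sqrt{20}$. The point $e=(3/5,4/5)$ has $|e|=1$ and $\rho(e)=\frac12-\frac35+\frac1{10}=0$, so it lies in the shell $\{|\rho|<\delta\}$ for every $\delta>0$.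

Let $p_s(z)=\langle z,e\rangle-s$ for $0<s\le1$. If $z\in B$ and $p_s(z)=0$, then
$$|z-e|^2=|z|^2-2\operatorname{Re}\langle z,e\rangle+1\le2-2s .$$
So for $s$ close to $1$ the nonempty set $Z(p_s)\cap B$ (it contains $se$) lies inside the shell. Each such $p_s$ has a zero on $B$ and none on the cut ball. However thin the shell, a hypersurface can hide in it, near the boundary of $B$.

The sign of a Levi form is to blame. Near $e$ the ball is $\{\tau_0\ge0\}$ with $\tau_0=4(1-|z|^2)$, and $\mathcal L_{\tau_0}=-4|v|^2$. On the complex tangent line $Z(p_1)$, $\tau_0$ has a strict maximum at $e$. If $K$ were, near $e$, the set $\{\tau\ge0\}$ with $\tau$ strictly psh, Lemma 1 would forbid this. So $\tau_0$ must be changed inside the shells to make its Levi form positive there. It is enough to do so inside the shells.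

The change must be small, or $K$ would be destroyed. Try adding $h(\rho)$ with $h:\mathbb R\to\mathbb R$ smooth. The chain rule gives
$$\mathcal L_{h(\rho)}(v)=h'(\rho)\,\mathcal L_\rho(v)+h''(\rho)\,|\partial\rho(v)|^2.\tag{2}$$
If the walls were real hyperplanes, $\rho=c-\operatorname{Re}z_1$, then in $\mathbb C^2$ the direction $v=(0,1)$ would give $\mathcal L_\rho(v)=0$ and $\partial\rho(v)=0$. The Levi form of $\tau_0+h(\rho)$ in this direction would stay $-4$ for every $h$. So hyperplanes do not work.

Bend the wall a little: let $\rho=c-l+\varepsilon|z|^2$ with $\varepsilon>0$. Then $\mathcal L_\rho=\varepsilon|v|^2$, and with $h(t)=\kappa e^{t/\delta}$ formula (2) gives, on $|\rho|\le\delta$,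
$$0<h(\rho)\le e\kappa,\qquad \mathcal L_{h(\rho)}(v)\ge h'(\rho)\,\varepsilon|v|^2\ge\frac{\varepsilon\kappa}{e\delta}|v|^2 .$$
The size is governed by $\kappa$, and the gain in the Levi form by $\varepsilon\kappa/\delta$. First fix a tiny $\kappa$, then a much tinier $\delta$: the change is as small as we like, and the Levi form in the shell is as large as we like.

Two matters remain. The correction for shell $n$ must not spoil shells $1,\dots,n-1$; a cutoff function will protect them, and its derivatives must be absorbed. And $K$ must stay star-shaped; this will come from the sign of $R\rho$.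

## 5. The walls $\rho_n$

From here to the end of Section 10, $\tau_0$ and $D$ are as in Theorem 2. Fix $\varrho>0$ with $D\subset\{|z|\le\varrho\}$. Let $\rho_1,\rho_2,\dots$ enumerate all functions
$$\rho(z)=c-l(z)+\varepsilon|z|^2$$
where $l$ is a real-linear functional on $\mathbb C^N$ with rational coefficients, $c\in\mathbb Q$, $c>0$, $\varepsilon\in\mathbb Q$ and $0<\varepsilon\le c/(4\varrho^2)$. Write $c_n,\varepsilon_n$ for the constants of $\rho_n$. (The wall of Section 4 has $c=\frac12$, $\varepsilon=\frac1{10}$, and is admissible for $\varrho^2=5/4$, the running example.) Some zero sets are empty, which does no harm. We need three facts.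

**Levi form.** Since $l$ has zero Levi form,
$$\mathcal L_{\rho_n}(z;v)=\varepsilon_n|v|^2.\tag{3}$$

**Radial derivative.** We have $R\rho=-l+2\varepsilon|z|^2=\rho-c+\varepsilon|z|^2$. On $D$, $\varepsilon|z|^2\le\varepsilon\varrho^2\le c/4$. Hence
$$0<\delta\le\tfrac{c_n}8,\ z\in D,\ \rho_n(z)\le2\delta\quad\Longrightarrow\quad R\rho_n(z)\le\tfrac{c_n}4-c_n+\tfrac{c_n}4<0.\tag{4}$$
So, in $D$, moving outward along a ray makes $\rho_n$ decrease in the shell and beyond it. Here $c>0$ is used: the origin is on the positive side of every wall.

**Separation.** For $z\ne z'$ there is $n$ such that $\rho_n(z)$ and $\rho_n(z')$ are nonzero of opposite signs. To see this, put $l_0(v)=\operatorname{Re}\langle v,z'-z\rangle$, so $l_0(z')-l_0(z)=|z'-z|^2>0$. If $l_0(z')>0$, pick $c_0>0$ with $l_0(z)<c_0<l_0(z')$. If $l_0(z')\le0$, then $0\le-l_0(z')<-l_0(z)$; replace $l_0$ by $-l_0$, interchange the names $z$ and $z'$, and pick $c_0$ in the same way. In both cases $l_0(z)<c_0<l_0(z')$ with $c_0>0$. This is an open condition on $(l_0,c_0)$, so there are $(l,c)$ with rational data, $c>0$ and $l(z)<c<l(z')$.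 Then $c-l$ is positive at $z$ and negative at $z'$, and for small rational $\varepsilon>0$ so is $c-l+\varepsilon|\cdot|^2$. Taking also $\varepsilon\le c/(4\varrho^2)$ gives one of the $\rho_n$.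

## 6. Correcting $\tau_0$ one shell at a time

**The profile.** We need a bounded version of the exponential. Fix a smooth nondecreasing $\Theta:\mathbb R\to(0,4]$ with $\Theta(s)=e^s$ for $s\le1$ and $\Theta$ constant for $s\ge2$. To obtain one, take $\eta$ smooth with values in $[0,1]$, $\eta=1$ on $(-\infty,1]$, $\eta=0$ on $[2,\infty)$ and $\int_1^2e^x\eta(x)\,dx\le1$, and put $\Theta(s)=e^s$ for $s\le1$, $\Theta(s)=e+\int_1^se^x\eta(x)\,dx$ for $s\ge1$. Then $\Theta\le e+1<4$.

The set $\{|\tau_0|\le1\}$ is a closed subset of $D$, so it is compact. Hence there is $b>0$ with $R\tau_0\le-b$ on it.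

**What is constructed.** Put $F_0=\emptyset$. We construct, for $n\ge1$, numbers $\delta_n\in(0,c_n/8]$, functions $\tau_n\in C^\infty(\mathbb C^N,\mathbb R)$ and compact sets
$$F_n=F_{n-1}\cup\{z\in D:|\rho_n(z)|\le\delta_n\}$$
such that

- (i) $|\tau_n-\tau_{n-1}|\le2^{-n-1}$ on $\mathbb C^N$;
- (ii) $R\tau_n\le R\tau_{n-1}+2^{-n-1}b$ on $D$;
- (iii) $\tau_n=\tau_{n-1}$ on a neighborhood of $F_{n-1}$;
- (iv) $\tau_n$ is strictly psh at every point of $F_n$.

Suppose $n\ge1$ and the construction is done up to $n-1$ (for $n=1$ nothing is assumed, as $F_0=\emptyset$).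

**Step 1: a cutoff protecting the old shells.** The set $W$ where $\tau_{n-1}$ is strictly psh is open, and $F_{n-1}\subset W$ by (iv) for $n-1$. Choose $\chi\in C^\infty(\mathbb C^N,[0,1])$ with $\chi=0$ near $F_{n-1}$ and $\chi=1$ off a compact set $Q\subset W$. If $n=1$, take $\chi\equiv1$ and $Q=\emptyset$.

**Step 2: the constants, in order.** The purpose is to know what $\kappa$ and $\delta$ have to beat. All of the following depend only on $\tau_{n-1}$, $\chi$ and $Q$.

- $a>0$ with $\mathcal L_{\tau_{n-1}}(z;v)\ge a|v|^2$ for $z\in Q$. It exists since $Q\subset W$ is compact; if $Q=\emptyset$ put $a=1$.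
- $A>0$ with $\mathcal L_{\tau_{n-1}}(z;v)\ge-A|v|^2$ for $z\in D$. It exists since $D$ is compact.
- $C_2>0$ with $|\mathcal L_\chi(z;v)|\le C_2|v|^2$ and $|R\chi|\le C_2$ everywhere. It exists since $1-\chi$ has compact support.
- $C_1>0$ with
$$|\partial\chi(v)|^2\le C_1\,\chi\,|v|^2\quad\text{everywhere}.\tag{5}$$

To prove (5), let $\Lambda>0$ bound all second directional derivatives of $\chi$ in unit directions. By Taylor's formula, for all $t\in\mathbb R$ and real unit vectors $y$,
$$0\le\chi(x+ty)\le\chi(x)+t\,\partial_y\chi(x)+\tfrac\Lambda2t^2 .$$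
A quadratic in $t$ that is never negative has nonpositive discriminant, so $(\partial_y\chi)^2\le2\Lambda\chi$ and thus $|\nabla\chi|^2\le2\Lambda\chi$. Since $\partial\chi(v)=\frac12\bigl(d\chi(v)-i\,d\chi(iv)\bigr)$, also $|\partial\chi(v)|\le|\nabla\chi||v|$. So $C_1=2\Lambda$ works.

Now choose $\kappa>0$ with
$$4\kappa\le2^{-n-1},\qquad4\kappa C_2\le\min\bigl(2^{-n-1}b,\ a/4\bigr),\qquad\kappa\le\frac a{2eC_1},\tag{6}$$
and only then $\delta=\delta_n>0$ with
$$\delta\le\frac{c_n}8,\qquad\frac{\varepsilon_n\kappa}{e\delta}>A.\tag{7}$$

**Step 3: the new function.** Write $\rho=\rho_n$, $\varepsilon=\varepsilon_n$, and put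
$$h(t)=\kappa\,\Theta(t/\delta),\qquad\tau_n=\tau_{n-1}+\chi\,h(\rho).$$

**Step 4: smallness and agreement, (i) and (iii).** We have $0\le\chi h(\rho)\le4\kappa\le2^{-n-1}$, which is (i). Near $F_{n-1}$, $\chi=0$, which is (iii).

**Step 5: the radial derivative, (ii).** This step will make $K$ star-shaped. We have
$$R\bigl(\chi h(\rho)\bigr)=\chi\,h'(\rho)\,R\rho+h(\rho)\,R\chi .$$
Here $h'\ge0$, and $h'(\rho)\ne0$ only where $\rho<2\delta$. At such points of $D$, (4) says $R\rho<0$. So on $D$ the first term is $\le0$. The second is at most $4\kappa C_2\le2^{-n-1}b$.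

**Step 6: positivity of the Levi form, (iv).** On $F_{n-1}$, (iv) for $n$ follows from (iii) and (iv) for $n-1$. Let $z\in D$ with $|\rho(z)|\le\delta$. Differentiating the product,
$$\bigl(\chi h(\rho)\bigr)_{z_j\bar z_k}=h\,\chi_{z_j\bar z_k}+h'\bigl(\chi_{z_j}\rho_{\bar z_k}+\rho_{z_j}\chi_{\bar z_k}\bigr)+\chi\bigl(h'\rho_{z_j\bar z_k}+h''\rho_{z_j}\rho_{\bar z_k}\bigr).$$
Multiply by $v_j\bar v_k$ and sum. Since $\rho,\chi$ are real, $\sum\rho_{\bar z_k}\bar v_k=\overline{\partial\rho(v)}$, and likewise for $\chi$. With (3),
$$\mathcal L_{\chi h(\rho)}(v)=h\,\mathcal L_\chi(v)+2\operatorname{Re}\bigl(h'\,\partial\chi(v)\,\overline{\partial\rho(v)}\bigr)+\chi\bigl(h'\varepsilon|v|^2+h''|\partial\rho(v)|^2\bigr).\tag{8}$$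
Since $|\rho(z)|\le\delta$, the values of $h,h',h''$ at $\rho(z)$ are those of $\kappa e^{t/\delta}$ and its derivatives (at $t=\delta$ by continuity of the derivatives of $\Theta$). Hence $h'\ge\kappa/(e\delta)$, $h''>0$, and
$$\frac{h''}{h'^2}=\frac{\kappa e^{\rho/\delta}/\delta^2}{\kappa^2e^{2\rho/\delta}/\delta^2}=\frac1{\kappa e^{\rho/\delta}}\ge\frac1{e\kappa}\ge\frac{2C_1}a.\tag{9}$$
Note that $\delta$ has dropped out of (9). This is what lets us choose $\delta$ last.

*Case $z\notin Q$.* Then $\chi=1$ near $z$, so (8) is just (2), and for $v\ne0$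
$$\mathcal L_{\tau_n}(v)\ge\Bigl(-A+\frac{\varepsilon\kappa}{e\delta}\Bigr)|v|^2>0$$
by (7).

*Case $z\in Q$.* Here $\mathcal L_{\tau_{n-1}}$ is already positive, and the danger is the mixed term of (8), in which $h'$ is of order $\kappa/\delta$. By (5), the inequality $2xy\le\frac a2x^2+\frac2ay^2$, and (9),
$$2h'|\partial\chi(v)||\partial\rho(v)|\le2|v|\cdot h'\sqrt{C_1\chi}\,|\partial\rho(v)|\le\tfrac a2|v|^2+\tfrac2aC_1\chi h'^2|\partial\rho(v)|^2\le\tfrac a2|v|^2+\chi h''|\partial\rho(v)|^2 .$$
So the mixed term is paid for by $\frac a2|v|^2$ and by the last term of (8). The term $\chi h'\varepsilon|v|^2$ is $\ge0$, and $|h\mathcal L_\chi(v)|\le4\kappa C_2|v|^2\le\frac a4|v|^2$. Therefore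
$$\mathcal L_{\tau_n}(v)\ge\bigl(a-\tfrac a4-\tfrac a2\bigr)|v|^2=\tfrac a4|v|^2 .$$
This proves (iv) and completes the induction. $\square$

Where $\delta<\rho<2\delta$, the function $\Theta$ levels off and $h''$ may be very negative. Nothing is claimed there; old shells are protected by $\chi$, and at the next step the new $A$ takes account of it.

## 7. The sets $K$ and $X_0$

By (i), $\tau_n$ converges uniformly to a continuous $\tau$ with
$$|\tau-\tau_0|\le\sum_{n\ge1}2^{-n-1}=\tfrac12 .$$
If $m>n$ then $F_n\subset F_{m-1}$, so $\tau_m=\tau_{m-1}$ on $F_n$ by (iii). Hence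
$$\tau=\tau_n\quad\text{on }F_n.\tag{10}$$
Put
$$K=\{z\in D:\tau(z)\ge0\},\qquad G_n=\bigcup_{k\le n}\{|\rho_k|<\delta_k\},\qquad G=\bigcup_nG_n,\qquad X_0=K\setminus G .$$

**Position of $K$.** $K$ is compact, and from $|\tau-\tau_0|\le\frac12$,
$$\{\tau_0\ge\tfrac12\}\subset K\subset\{\tau_0\ge-\tfrac12\}\subset\operatorname{int}D ,$$
the last inclusion because $\{\tau_0>-1\}$ is open and contained in $D$. Since $\tau_0(0)>\frac12$, $K$ contains a neighborhood of $0$. Since $G$ is open, $X_0$ is compact. It is nonempty: $0\in K$, and $\rho_k(0)=c_k\ge8\delta_k$ for every $k$, so $0\notin G$.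

**$K$ is star-shaped.** Let $z\in K$ and $0<s<1$ (for $s=0$: $0\in K$). If $\tau_0(sz)\ge\frac12$ then $sz\in K$. Otherwise note that $\frac d{dt}\tau_0(tz)=\frac1t(R\tau_0)(tz)\le0$ for $t>0$, so for $t\in[s,1]$
$$-\tfrac12\le\tau_0(z)\le\tau_0(tz)\le\tau_0(sz)<\tfrac12 .$$
Thus $tz\in\{|\tau_0|\le1\}\subset D$ for all $t\in[s,1]$. At these points (ii) gives, for every $n$,
$$R\tau_n\le-b+\sum_{k=1}^n2^{-k-1}b\le-\tfrac b2<0 .$$
So $t\mapsto\tau_n(tz)$ is decreasing on $[s,1]$, and $\tau_n(sz)\ge\tau_n(z)$. In the limit $\tau(sz)\ge\tau(z)\ge0$. As $sz\in D$, we get $sz\in K$.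

**$X_0$ is totally disconnected.** Let $z\ne z'$ in $X_0$, and let $n$ be as in the separation property of Section 5. On $X_0$ we have $|\rho_n|\ge\delta_n>0$, so $\{x\in X_0:\rho_n(x)>0\}$ is open and closed in $X_0$. It contains exactly one of $z,z'$.

## 8. A hypersurface meeting $K$ meets $X_0$

**Lemma 2.** If $p$ is a nonconstant polynomial and $Z(p)\cap K\ne\emptyset$, then $Z(p)\cap X_0\ne\emptyset$.

*Proof.* Suppose $A:=Z(p)\cap K\ne\emptyset$ but $Z(p)\cap X_0=\emptyset$. Then $A$ is compact and $A\subset G$. The $G_n$ are open and increasing, so $A\subset G_n$ for some $n$: only finitely many shells matter. Put $U=G_n\cap\operatorname{int}D$. Since $K\subset\operatorname{int}D$, $U$ is an open set with $A\subset U\subset F_n$. So on $U$ we have $\tau=\tau_n$ by (10), and $\tau_n$ is strictly psh there by (iv).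

Let $z_1\in A$ be a point where $\tau_n|_A$ is maximal. We claim that $\tau_n\le\tau_n(z_1)$ on all of $Z(p)\cap U$. Let $z\in Z(p)\cap U$. If $z\in K$, then $z\in A$ and the claim holds by choice of $z_1$. If $z\notin K$, then, since $z\in D$, we have $\tau_n(z)=\tau(z)<0\le\tau(z_1)=\tau_n(z_1)$. So $\tau_n|_{Z(p)\cap U}$ has a maximum at $z_1$, which contradicts Lemma 1. $\square$

Since $X_0\subset K$ and $X_0\ne\emptyset$, Lemma 2 says $h_r(X_0)=h_r(K)$. To pass from $h_r(K)$ to $\widehat K$ something more is needed: the torus shows that in general these differ.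

## 9. Star-shaped sets: a polynomial without zeros on $K$ has none on $\widehat K$

**Lemma 3.** If $K$ is compact and star-shaped and a polynomial $p$ has no zero on $K$, then $p$ has no zero on $\widehat K$.

*Proof.* We may assume $K\ne\emptyset$. The idea is to deform $p$ to a nonzero constant through $p_s(z)=p(sz)$, $s\in[0,1]$, with no zeros on $K$ on the way. Since $sK\subset K$,
$$m:=\min_{s\in[0,1],\,z\in K}|p_s(z)|\ge\min_K|p|>0 .$$
Let $S$ be the set of $s\in[0,1]$ for which $p_s$ has a zero on $\widehat K$. By compactness of $\widehat K$ and continuity, $S$ is closed. Also $0\notin S$, because $p_0\equiv p(0)\ne0$ (recall $0\in K$). Suppose $S\ne\emptyset$ and put $s_0=\min S>0$. For $0\le s<s_0$, $1/p_s$ is holomorphic near the polynomially convex set $\widehat K$, so by the Oka–Weil theorem it is a uniform limit of polynomials on $\widehat K$. Each polynomial $q$ satisfies $\max_{\widehat K}|q|=\max_K|q|$, so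
$$\max_{\widehat K}|1/p_s|\le\max_K|1/p_s|\le\frac1m ,$$
that is, $|p_s|\ge m$ on $\widehat K$. Letting $s\uparrow s_0$, we get $|p_{s_0}|\ge m>0$ on $\widehat K$, which contradicts $s_0\in S$. So $S=\emptyset$, and in particular $p=p_1$ has no zero on $\widehat K$. $\square$

## 10. Proof of Theorem 2

**Step 1: $h_r(X_0)=\widehat{X_0}=\widehat K$.** Let $z\in\widehat K$ and let $p$ be a polynomial with $p(z)=0$. If $p\equiv0$, it vanishes on $X_0\ne\emptyset$. Otherwise $p$ is nonconstant. By Lemma 3, $p$ has a zero on $K$; by Lemma 2, it has a zero on $X_0$. So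
$$\widehat K\subset h_r(X_0)\subset\widehat{X_0}\subset\widehat K .$$

**Step 2: a perfect set containing $X_0$.** The set $X_0$ is compact and totally disconnected, but it may have isolated points. We replace each of them by a small Cantor set inside $K$. Let $x_1,x_2,\dots$ be the isolated points of $X_0$; there are at most countably many. Choose $r_i>0$ with $\overline B(x_i,r_i)\cap X_0=\{x_i\}$. For $i\ne j$ we have $|x_i-x_j|>\max(r_i,r_j)$, so the balls $B(x_i,r_i/3)$ are pairwise disjoint: a common point would give $|x_i-x_j|<\frac23\max(r_i,r_j)$. There is a nondegenerate segment in $K$ with endpoint $x_i$, namely $[0,x_i]$ if $x_i\ne0$, since $K$ is star-shaped, and a short segment from $0$ if $x_i=0$, since $K$ contains a neighborhood of $0$. Choose in this segment a Cantor set $C_i\ni x_i$ with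
$$C_i\subset B\bigl(x_i,\min(r_i/3,1/i)\bigr),$$
and let $X=X_0\cup\bigcup_iC_i\subset K$.

**Step 3: $X$ is a Cantor set.** It is nonempty. We check the remaining properties in turn.

*Compact.* Take a sequence in $X$. If infinitely many terms lie in $X_0$, or in one $C_i$, a subsequence converges in $X$. Otherwise there is a subsequence $y_k\in C_{i_k}$ with $i_k\to\infty$. Then $|y_k-x_{i_k}|<1/i_k\to0$, and since $x_{i_k}\in X_0$, a further subsequence converges to a point of $X_0$.

*Totally disconnected.* The ball $B(x_i,r_i/3)$ meets $X_0$ only in $x_i$ and misses $C_j$ for $j\ne i$, so $C_i=X\cap B(x_i,r_i/3)$. Thus $C_i$ is open in $X$, and it is closed, being compact. A connected subset of $X$ therefore lies in some $C_i$ or misses all of them, and in the latter case it lies in $X_0$. Either way it has at most one point.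

*No isolated points.* A point of $C_i$ is not isolated in $C_i$. A point of $X_0$ is either some $x_i\in C_i$ or not isolated in $X_0$.

So $X$ is a nonempty compact metrizable totally disconnected space without isolated points. By Brouwer's theorem it is homeomorphic to the Cantor set.

**Step 4: the hulls of $X$.** From $X_0\subset X\subset K$ and Step 1,
$$\widehat K=h_r(X_0)\subset h_r(X)\subset\widehat X\subset\widehat K .$$
With the position and star-shapedness of $K$ from Section 7, this proves Theorem 2, and with Section 2 it proves Theorem 1. $\blacksquare$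

In general too, $\widehat X\supset K$ contains a neighborhood of $0$ while $X$ contains no ball, so the hulls in Theorem 2 are nontrivial.

## 11. Hulls containing a prescribed star-shaped set

The freedom in $\tau_0$ lets us prescribe a star-shaped set inside the hull.

**Theorem 3.** Let $N\ge2$, $L\subset\mathbb C^N$ compact, nonempty and star-shaped, and $\Omega\supset L$ open. Then there is a Cantor set $X\subset\Omega$ with $L\subset h_r(X)=\widehat X$, and $\widehat X$ is star-shaped with nonempty interior. If $L$ is also polynomially convex, $X$ can be chosen with $L\subset h_r(X)=\widehat X\subset\Omega$.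

*Proof.* Intersecting with a large ball, we may assume $\Omega$ bounded.

**Step 1: a smooth radial function between $L$ and $\Omega$.** For $\theta$ in the unit sphere let
$$R_L(\theta)=\max\{r\ge0:r\theta\in L\},\qquad R_\Omega(\theta)=\sup\{r:[0,r\theta]\subset\Omega\}.$$
$R_L$ is upper semicontinuous: if $\theta_k\to\theta$ and $R_L(\theta_k)\ge r$, then $r\theta_k\in L$ because $L$ is star-shaped, so $r\theta\in L$ because $L$ is closed. $R_\Omega$ is lower semicontinuous: if $R_\Omega(\theta)>r$, then $[0,r'\theta]\subset\Omega$ for some $r'>r$, and by compactness of the segment $[0,r'\theta']\subset\Omega$ for $\theta'$ near $\theta$. It is positive since $0\in L\subset\Omega$. Finally $R_L<R_\Omega$, since the compact segment $[0,R_L(\theta)\theta]\subset L$ lies in the open set $\Omega$ and can be lengthened. So each $\theta_0$ has a neighborhood on which $R_L<\mathrm{const}<R_\Omega$ for some positive constant. Averaging these constants with a partition of unity gives a smooth $f>0$ on the sphere with $R_L<f<R_\Omega$. The function $R_L/f$ is upper semicontinuous and so attains a maximum, which is $<1$. The function $R_\Omega/f$ is lower semicontinuous and attains a minimum, which is $>1$. Hence there is $\mu\in(0,1)$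 with
$$R_L<(1-\mu)f,\qquad(1+\mu)f<R_\Omega .$$

**Step 2: the function $\tau_0$.** Let $g(z)=|z|/f(z/|z|)$, $g(0)=0$; it is smooth off $0$, and $g(tz)=tg(z)$ for $t\ge0$. Let $\sigma:[0,\infty)\to\mathbb R$ be smooth with $\sigma=2$ on $[0,1-\mu]$, $\sigma'<0$ on $(1-\mu,\infty)$ and $\sigma(1+\mu)=-1$. Put $\tau_0=\sigma\circ g$. It is smooth, being constant near $0$. By homogeneity $Rg=g$, so $R\tau_0=g\,\sigma'(g)\le0$. Where $|\tau_0|\le1$ we have $\sigma(g)<2$, so $g>1-\mu>0$ and $R\tau_0<0$. Moreover $D=\{g\le1+\mu\}$ is compact, since $g(z)\ge|z|/\max f$. It lies in $\Omega$: if $z=r\theta\in D$, then $r\le(1+\mu)f(\theta)<R_\Omega(\theta)$. Also $\tau_0(0)=2$. If $r\theta\in L$ then $r\le R_L(\theta)<(1-\mu)f(\theta)$, so $L\subset\{g\le1-\mu\}\subset\{\tau_0\ge\frac12\}$.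

**Step 3: conclusion of the first part.** Theorem 2 gives $K$ and $X$ with $L\subset K\subset\widehat K=\widehat X=h_r(X)$ and $X\subset K\subset D\subset\Omega$. The hull contains $K$, hence the neighborhood $\{\tau_0>\frac12\}$ of $0$, so it has interior. It is star-shaped: if $z\in\widehat K$, $s\in[0,1]$ and $p$ is a polynomial, then $w\mapsto p(sw)$ is a polynomial, so
$$|p(sz)|\le\max_{w\in K}|p(sw)|\le\max_K|p| .$$

**Step 4: $L$ polynomially convex.** We find a compact polynomial polyhedron $\Pi\subset\Omega$ with $L\subset\operatorname{int}\Pi$. Let $P=\{|z_j|\le r,\ j=1,\dots,N\}$ with $L\subset\operatorname{int}P$. For each $w\in P\setminus\Omega$ we have $w\notin L=\widehat L$, so, after scaling, some polynomial $q$ has $\max_L|q|<1<|q(w)|$. By compactness of $P\setminus\Omega$, finitely many $q_1,\dots,q_k$ suffice for every $w\in P\setminus\Omega$ to have some $|q_j(w)|>1$. Put $\Pi=\{z\in P:|q_j(z)|\le1,\ j=1,\dots,k\}$. Then $\Pi\subset\Omega$ and $L\subset\operatorname{int}\Pi$. Also $\widehat\Pi=\Pi$, since $\Pi$ is defined by polynomial inequalities $|z_j|\le r$, $|q_j|\le1$.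 Apply the first part with $\operatorname{int}\Pi$ in place of $\Omega$: we get $X\subset\operatorname{int}\Pi$, so $\widehat X\subset\widehat\Pi=\Pi\subset\Omega$. $\square$

For example, for every $r$ with $0<r<1$ and every $N\ge2$ there is a Cantor set $X\subset\mathbb C^N$ with $\{|z|\le r\}\subset h_r(X)=\widehat X\subset\{|z|<1\}$. Take $L=\{|z|\le r\}$, which is polynomially convex by the test with $\langle z,w\rangle/|w|$ of Section 3, rescaled.

## 12. The dimension range, and the algebra $P(X)$

**Corollary 1 (sharp dimension range).** A Cantor set $X\subset\mathbb C^N$ with $X\subsetneq h_r(X)=\widehat X$ exists if and only if $N\ge2$. For $N=1$, a compact totally disconnected subset of $\mathbb C$ has connected complement and is therefore polynomially convex by Runge's theorem, so its hulls are trivial.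

*Proof.* For $N\ge2$ apply Theorem 2 to $\tau_0=4(1-|z|^2)$ in $\mathbb C^N$; the hypotheses are checked as in Section 2. For $N=1$ we saw in Section 2 that $h_r(X)=X$ for every compact $X\subset\mathbb C$, which already rules out such a set. For the statement on both hulls it remains to show that a compact totally disconnected $X\subset\mathbb C$ has connected complement.

If not, $\mathbb C\setminus X$ has a bounded component $V$; let $w\in V$, and note $\partial V\subset X$. Compact totally disconnected metrizable spaces have a basis of open and closed sets, so $X$ is a finite disjoint union of open and closed sets on each of which $\zeta-w$ takes values in a disc not containing $0$. Choosing a branch of the logarithm on each piece, we get a continuous $\lambda$ on $X$ with $e^{\lambda(\zeta)}=\zeta-w$. Extend $\lambda|_{\partial V}$ continuously to $\overline V$ by Tietze's theorem. Let $F=e^\lambda$ on $\overline V$ and $F(\zeta)=\zeta-w$ on $\mathbb C\setminus V$. These agree on $\partial V$, so $F$ is continuous on $\mathbb C$, and it has no zeros. On a large circle around $w$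 it equals $\zeta-w$, with winding number $1$. But a continuous function without zeros on the closed disc has winding number $0$ on the boundary circle, a contradiction. $\square$

**Corollary 2.** Let $X$ be as in Theorem 2 or 3.

1. Let $P(X)$ be the uniform closure of the polynomials on $X$, its elements viewed as functions on $\widehat X$. Then $f(\widehat X)=f(X)$ for every $f\in P(X)$. So an element of $P(X)$ is invertible in $P(X)$ as soon as it has no zero on the Cantor set $X$, although $\widehat X$ has interior.
2. Every compact $Y$ with $X\subset Y\subset\widehat X$ satisfies $h_r(Y)=\widehat Y=\widehat X$.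

*Proof.* (1) Polynomials converging uniformly on $X$ are uniformly Cauchy on $\widehat X$, because $\max_{\widehat X}|q|=\max_X|q|$ for polynomials $q$; this is how $f\in P(X)$ is viewed as a function on $\widehat X$. Let $p_j\to f$ uniformly on $\widehat X$ and let $z\in\widehat X$. As $z\in h_r(X)$, there is $x_j\in X$ with $p_j(x_j)=p_j(z)$. Let $x\in X$ be a limit point of $(x_j)$. By uniform convergence and continuity of $f$, $f(x)=f(z)$. So $f(\widehat X)\subset f(X)$, and the other inclusion is clear. If $f$ has no zero on $X$, it has none on $\widehat X$, which is the maximal ideal space of $P(X)$, so $f$ is invertible in $P(X)$.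

(2) By monotonicity of the hulls,
$$\widehat X=h_r(X)\subset h_r(Y)\subset\widehat Y\subset\widehat X ,$$
where the last inclusion holds because $Y\subset\widehat X$ and $\widehat X$ is polynomially convex. $\square$
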